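# Large fields with no non-discrete gt-henselian topology, and why they must be uncountable

## 1. A tower of generic points on plane curves

Let $D$ be a field. A non-constant polynomial $f\in D[X,Y]$ is *absolutely irreducible* if it stays irreducible over an algebraic closure $\overline D$. For a set $B\subseteq D[X,Y]$ of absolutely irreducible polynomials put
$$D[B]=\bigotimes_{f\in B}{}_{D}\;D[X,Y]/(f). \tag{1.1}$$
For infinite $B$ this is the direct limit of the tensor products over finite subsets. For $B=\{f\}$ it is the coordinate ring of the curve $f=0$, and the classes of $X,Y$ form the generic point $(x_f,y_f)$ of that curve. For several $f$ we take the product of the curves, so the generic points are chosen independently of each other. A homomorphism from $D[B]$ to a commutative $D$-algebra $T$ is exactly a choice, for each $f\in B$, of a zero of $f$ in $T^2$.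

For example, let $f=XY-1$ and $g=Y^2-X$. Then $D[\{f\}]=D[x_f,x_f^{-1}]$ and $D[\{g\}]=D[y_g]$, so $D[\{f,g\}]=D[x_f,x_f^{-1},y_g]$, whose fraction field is the rational function field $D(x_f,y_g)$.

We shall see in Section 4 that $D[B]$ is always a domain. Granting this, we iterate. Fix a field $k$, an uncountable cardinal $\kappa>|k|$, and an index set $I$ with $|I|=\kappa$. Let
$$E_0=k(t_i:i\in I),\qquad E_{n+1}=\operatorname{Frac}\big(E_n[A_n]\big),\qquad K=\bigcup_{n}E_n, \tag{1.2}$$
where the $t_i$ are algebraically independent over $k$, and $A_n\subseteq E_n[X,Y]$ is one of the following (the same choice for all $n$):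

* *first choice:* the set of all absolutely irreducible polynomials;
* *second choice:* the set of all absolutely irreducible $f$ with a simple zero in $E_n^2$, that is, a zero at which $f_X$ or $f_Y$ does not vanish.

At every stage each curve in the list receives one new generic point, and the new points are as independent as possible. Since $|E_0|=\kappa$ and $|A_n|\le|E_n|+\aleph_0$, we have $|E_n|=\kappa$ for all $n$ and $|K|=\kappa$.

What is this field for? Two features will pull against each other. First, $K$ has many points on curves. Second, every $x\in K$ will have a least finite *support* $S_x\subseteq I$, the set of those $t_i$ that are needed to produce it, and we shall prove: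
$$\text{if } S_x\not\subseteq S_y \text{ and } S_y\not\subseteq S_x,\ \text{then } X^2+X+xy \text{ has no root in } K. \tag{1.3}$$
A topology of the kind we are about to define must allow $X^2+X+a$ to be solved for all small $a$. Statement (1.3), together with a count of small elements, will exclude every such topology.

## 2. Large fields and gt-henselian field topologies

**Existential closedness.** A field $K$ is *existentially closed* in an extension $L$ if every finite system of polynomial equations and inequations over $K$ that has a solution in $L$ has one in $K$. An inequation $h\ne0$ may be replaced by $hz=1$ with a new variable $z$. Equivalently, every finitely generated $K$-algebra with a $K$-homomorphism to $L$ has one to $K$: write the algebra as $K[T_1,\dots,T_m]/J$ with $J$ finitely generated. The relation is transitive, and it passes to intermediate fields of $L/K$.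

**Large fields.** A field $K$ is *large* if it satisfies one of the following conditions. We take their equivalence as given.

1. Every smooth $1$-dimensional $K$-variety with a $K$-point has infinitely many $K$-points.
2. If $f\in K[x,y]$ and $(a,b)\in K^2$ satisfy $f(a,b)=0\ne\frac{\partial f}{\partial y}(a,b)$, then $f$ has infinitely many zeros in $K^2$.
3. $K$ is existentially closed in $K((t))$.
4. $K$ is elementarily equivalent to the fraction field of a henselian local domain that is not a field.

By (4), $F((t))$ is large for every field $F$. A finite field is not large: take $f=y$ in (2). The field $\mathbb Q$ is not large either. The polynomial $x^3+y^3-1$ vanishes at $(0,1)$ with $y$-derivative $3$, and by Fermat's Last Theorem for exponent $3$ its only rational zeros are $(0,1)$ and $(1,0)$.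

A field is *PAC* if every absolutely irreducible variety over it has a rational point. PAC fields are large; in our construction we shall check largeness directly.

**Topologies.** A *ring topology* on $K$ is one for which addition and multiplication are continuous. (Negation is then continuous, being multiplication by $-1$.) A *field topology* is a Hausdorff ring topology for which inversion on $K^\times$ is continuous as well. A field topology is *gt-henselian* if for every $n$ and every neighborhood $P$ of $-1$ there is a neighborhood $O$ of $0$ such that
$$x^{n+1}+x^n+a_{n-1}x^{n-1}+\cdots+a_1x+a_0 \tag{2.1}$$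
has a root in $P$ for all $a_0,\dots,a_{n-1}\in O$. When all $a_i$ vanish, $-1$ is a simple root; the condition says that this root persists, and moves little, under small perturbations of the lower coefficients. The discrete topology is trivially gt-henselian: take $O=\{0\}$.

**A quoted fact.** A field $K$ is large if and only if some elementary extension of $K$ admits a non-discrete gt-henselian field topology; if $K$ is large, every $\aleph_1$-saturated elementary extension of $K$ admits one.

The question, which comes from Erik Walsberg, "Nash maps over large fields", arXiv:2508.10884 (2025), is whether the passage to an elementary extension is needed: *does every large field itself admit a non-discrete gt-henselian field topology?* The answer is no, and it depends on cardinality.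

**Theorem A.** Let $k$ be a field and $\kappa>|k|$ an uncountable cardinal. There is a PAC (hence large) field $K\supseteq k$, regular over $k$, with $|K|=\kappa$, such that $K$ carries no non-discrete ring topology for which $\{a\in K: X^2+X+a\text{ has a root in }K\}$ is a neighborhood of $0$. In particular $K$ admits no non-discrete gt-henselian field topology. If $k$ is large, one can instead choose a large $K$ with all these properties, except possibly PAC, such that moreover $k$ is existentially closed in $K$.

**Theorem B.** Every countable large field admits a non-discrete gt-henselian field topology.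

**Corollary C.** (i) Let $\kappa$ be an infinite cardinal. Every large field of cardinality $\kappa$ admits a non-discrete gt-henselian field topology if and only if $\kappa=\aleph_0$. (ii) A field $K$ is large if and only if some (equivalently, every) countable elementary subfield admits a non-discrete gt-henselian field topology. (iii) Admitting such a topology is not an elementary property.

Taking $k$ to be a prime field in Theorem A gives counterexamples of every characteristic and every uncountable cardinality.

## 3. Algebraically closed fields, Laurent series, and restriction from an elementary extension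

**Laurent series.** The $t$-adic topology on $F((t))$ is gt-henselian. Let $P\supseteq-1+t^mF[[t]]$ with $m\ge1$, and let $f$ be the polynomial (2.1) with all $a_i\in t^mF[[t]]$. Then $f(-1)\in t^mF[[t]]$, while $f'(-1)\equiv(n+1)(-1)^n+n(-1)^{n-1}=(-1)^n$ modulo $t$ is a unit. Hensel's lemma gives a root congruent to $-1$ modulo $t^m$.

**Algebraically closed fields.** Let $K$ be algebraically closed with a non-trivial valuation $v$, written additively. Its topology is gt-henselian for an elementary reason. Let $f$ be (2.1) with roots $r_0,\dots,r_n$. Then $\prod_i(-1-r_i)=f(-1)=\sum_{j<n}a_j(-1)^j$. If $v(a_j)>(n+1)\gamma$ for all $j$, the left side has value greater than $(n+1)\gamma$, so $v(1+r_i)>\gamma$ for some $i$. The same computation with $|\cdot|$ in place of $v$ handles $\mathbb C$.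

An algebraically closed field that is not algebraic over a finite field has a non-trivial valuation: extend a $p$-adic valuation from $\mathbb Q$, or the $t$-adic one from $\mathbb F_p(t)$. But $\overline{\mathbb F_p}$ has none, since its multiplicative group is torsion and value groups are torsion-free. So already for this countable field a suitable topology has to be made by hand, and Theorem B will do it.

**Restriction from an elementary extension.** A sensible attempt at a positive answer is as follows. Let $K$ be large, let $K^*$ be an elementary extension with a non-discrete gt-henselian topology, and give $K$ the subspace topology. Most of what we want is true. The subspace topology is a field topology. It is also gt-henselian. Given a neighborhood $P$ of $-1$ in $K^*$, take $O$ as in the definition. For $a_j\in O\cap K$ the polynomial (2.1) has a root in $P$. Since $K$ is elementary in $K^*$, a polynomial over $K$ has as many distinct roots in $K$ as in $K^*$, so this root lies in $P\cap K$.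

The only thing that can fail is non-discreteness: perhaps no non-zero element of $K$ is small. This is a real danger. In the (in general not elementary) extension $K\subseteq K((t))$, the neighborhood $tK[[t]]$ meets $K$ in $\{0\}$. For the field of Theorem A, every restriction of this kind must be discrete. So the whole issue is to find, or to forbid, non-zero small elements.

## 4. Regular extensions, and why $D[B]$ is a domain

We use one textbook fact freely: *over an algebraically closed field, a tensor product of domains is a domain.* We also use two remarks about localization. A localization of a domain at non-zero elements is a domain. If a ring maps injectively to a field, so does its localization at any multiplicative set of elements with non-zero image.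

**Regular extensions.** An extension $L/D$ is *regular* if $L\otimes_D\overline D$ is a domain. For instance $D(t)/D$ is regular, and so is every purely transcendental extension, because the ring in question is a localization of a polynomial ring over $\overline D$. But $\mathbb Q(\sqrt2)/\mathbb Q$ is not, as $\mathbb Q(\sqrt2)\otimes\overline{\mathbb Q}\cong\overline{\mathbb Q}\times\overline{\mathbb Q}$. We need the following.

* **(R1)** If $L/D$ is regular, $L\otimes_DD'$ is a domain for every field $D'\supseteq D$. It is contained in $L\otimes_D\overline{D'}=(L\otimes_D\overline D)\otimes_{\overline D}\overline{D'}$.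
* **(R2)** If $L/D$ is regular, $D$ is relatively algebraically closed in $L$. If $\alpha\in L$ is algebraic over $D$, then $D(\alpha)\otimes_D\overline D\subseteq L\otimes_D\overline D$ is a domain of finite dimension over $\overline D$, so it equals $\overline D$ and $[D(\alpha):D]=1$.
* **(R3)** If $D\subseteq L'\subseteq L$ and $L/D$ is regular, then $L'/D$ is regular, since $L'\otimes_D\overline D\subseteq L\otimes_D\overline D$.
* **(R4)** If $M/L$ and $L/D$ are regular, so is $M/D$. Indeed $M\otimes_D\overline D=M\otimes_L(L\otimes_D\overline D)\subseteq M\otimes_L\operatorname{Frac}(L\otimes_D\overline D)$, a domain by (R1).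
* **(R5)** Let $L_n$ and $D_n\subseteq L_n$ be increasing chains of fields with $L_n/D_n$ regular. Then $\bigcup L_n$ is regular over $\bigcup D_n$: the ring in question is the direct limit of the domains $L_n\otimes_{D_n}\overline{D_n}$, and a direct limit of domains is a domain.

**Linear disjointness.** Subfields $L_1,L_2\supseteq L_0$ of a field are *linearly disjoint* over $L_0$ if $L_1\otimes_{L_0}L_2\to L_1L_2$ is injective. Then $L_1L_2$ is the fraction field of $L_1\otimes_{L_0}L_2$. Moreover $L_1\cap L_2=L_0$: for $z\in(L_1\cap L_2)\setminus L_0$ the element $z\otimes1-1\otimes z$ would be non-zero with image $0$. For instance, $k(s)$ and $k(t)$ are linearly disjoint over $k$ inside $k(s,t)$. On the other hand, with $\omega$ a primitive cube root of unity, $\mathbb Q(\sqrt[3]2)$ and $\mathbb Q(\omega\sqrt[3]2)$ intersect in $\mathbb Q$ but are not linearly disjoint over it, because their compositum has degree $6<9$.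

**Absolute irreducibility does not depend on the field.** Let $D\subseteq D'$ and $f\in D[X,Y]$. If $f$ is irreducible over $\overline{D'}$, it is irreducible over $\overline D$. Conversely, if $f$ is irreducible over $\overline D$, then $\overline{D'}[X,Y]/(f)=\overline{D'}\otimes_{\overline D}\overline D[X,Y]/(f)$ is a domain.

**(F1)** *$D[B]$ is a domain; for a field $D'\supseteq D$ we have $D'\otimes_DD[B]=D'[B]$, also a domain.* The identity is clear from (1.1). The ring $\overline D[B]$ is a direct limit of finite tensor products over $\overline D$ of domains, hence a domain, and $D[B]\subseteq\overline D\otimes_DD[B]=\overline D[B]$. Now apply this to $D'$, over which $B$ still consists of absolutely irreducible polynomials.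

So the tower (1.2) is well defined. Let $D\subseteq E_n$ be a subfield and $B\subseteq A_n\cap D[X,Y]$. The maps
$$D[B]\to E_n[B]\to E_n[A_n]=E_n[B]\otimes_{E_n}E_n[A_n\setminus B]\subseteq E_{n+1}$$
are injective, as everything is free over the base fields. Write $D(B)\subseteq E_{n+1}$ for the subfield generated by $D$ and all $x_f,y_f$ with $f\in B$; thus $D(B)=\operatorname{Frac}D[B]$.

**(F2)** *$D(B)$ and $E_n$ are linearly disjoint over $D$.* We have $E_n\otimes_DD[B]=E_n[B]\subseteq E_{n+1}$; now localize at the non-zero elements of $D[B]$.

**(F3)** *For $B\subseteq A_n$ we have $E_{n+1}=\operatorname{Frac}\big(E_n(B)[A_n\setminus B]\big)$, and $E_{n+1}/E_n(B)$ is regular.* The ring $E_n(B)[A_n\setminus B]=E_n(B)\otimes_{E_n[B]}E_n[A_n]$ is a localization of $E_n[A_n]$, which gives the first claim. Put $M=E_n(B)$. Then $E_{n+1}\otimes_M\overline M$ is a localization of $M[A_n\setminus B]\otimes_M\overline M=\overline M[A_n\setminus B]$, a domain by (F1).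

Taking $B=\emptyset$ in (F3), $E_{n+1}/E_n$ is regular. As $E_0/k$ is regular, (R4) and (R5) show that **$K/k$ is regular**.

## 5. Largeness and the PAC property of the tower

We verify condition (2) for $K$, with either choice of the $A_n$. Let $f\in K[X,Y]$ with $f(a,b)=0\ne f_Y(a,b)$. Let $g$ be an irreducible factor of $f$ over $K$ vanishing at $(a,b)$. Writing $f=gh_0$ we get $f_Y(a,b)=g_Y(a,b)h_0(a,b)$, so $g_Y(a,b)\ne0$.

**Step 1. $g$ is absolutely irreducible.** This step puts $g$ into the list $A_n$. A smooth rational point is what makes it work: over $\mathbb Q$ the irreducible polynomial $X^2-2Y^2$ splits over $\mathbb Q(\sqrt2)$, and its only rational zero $(0,0)$ is singular.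

Let $g_1$ be an irreducible factor of $g$ over $\overline K$ vanishing at $(a,b)$, scaled so that one chosen coefficient is $1$. Write $g=g_1h$. Then $g_Y(a,b)=(g_1)_Y(a,b)h(a,b)$, so $h(a,b)\ne0$. For $\sigma\in\operatorname{Aut}(\overline K/K)$, the polynomial $\sigma g_1$ is an irreducible factor of $g$ vanishing at $(a,b)\in K^2$. It does not divide $h$, so it is associated to $g_1$. Both have coefficient $1$ at the chosen monomial, so $\sigma g_1=g_1$. Hence the coefficients of $g_1$ lie in the perfect closure of $K$, and $g_1^q\in K[X,Y]$ for some power $q$ of the characteristic exponent.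

If $g$ and $g_1^q$ were coprime in $K[X,Y]$, the ideal they generate would contain a non-zero element of $K[X]$ and a non-zero element of $K[Y]$. Their common zeros in $\overline K^2$ would then be finite in number, contradicting the common factor $g_1$. So, $g$ being irreducible over $K$, $g\mid g_1^q$. Over $\overline K$ this gives $g=cg_1^m$ with $c$ constant and $m\ge1$. Then $h=cg_1^{m-1}$, and $h(a,b)\ne0$ forces $m=1$. So $g$ is irreducible over $\overline K$.

**Step 2. New zeros appear at every stage.** This step gives infinitely many zeros. For all large $n$ we have $g\in E_n[X,Y]$ and $a,b\in E_n$, so $g\in A_n$ and $E_{n+1}$ contains the zero $(x_g,y_g)$ attached to stage $n$. It is not in $E_n^2$, because $E_n[X,Y]/(g)\to E_{n+1}$ is injective and $E_n[X,Y]/(g)$ has infinite dimension over $E_n$. Thus $g$, and therefore $f$, has infinitely many zeros in $K^2$, and **$K$ is large**.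

With the first choice, Step 2 applies to every absolutely irreducible $g\in K[X,Y]$ without any assumption on a given zero. So every absolutely irreducible polynomial over $K$ in two variables has zeros in $K^2$, even infinitely many, and **$K$ is PAC** (Fried–Jarden, *Field Arithmetic*, Theorem 11.2.3).

## 6. Finite supports

For $S\subseteq I$ define
$$E_{0,S}=k(t_i:i\in S),\quad A_{n,S}=A_n\cap E_{n,S}[X,Y],\quad E_{n+1,S}=E_{n,S}(A_{n,S})\subseteq E_{n+1},\quad K_S=\bigcup_nE_{n,S}.$$
These are increasing in $S$. By induction $E_n=\bigcup_{S\text{ finite}}E_{n,S}$: an element of $E_{n+1}$ is a rational expression in finitely many elements of $E_n$ and finitely many $x_f,y_f$, and each $f$ has finitely many coefficients. So $K=\bigcup_{S\text{ finite}}K_S$. For $S$ finite,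
$$|K_S|\le|k|+\aleph_0<\kappa. \tag{6.1}$$

For example, let $f=XY-t_1\in A_0$ (it has the simple zero $(1,t_1)$, so it is in the list for both choices). Then $x_f\in K_{\{1\}}$.

**Lemma 1.** Let $S_1,S_2\subseteq I$ and $R=S_1\cap S_2$. For all $n$:

(a) $E_{n,S_1}$ and $E_{n,S_2}$ are linearly disjoint over $E_{n,R}$;

(b) $E_n/E_{n,S_1}E_{n,S_2}$ is regular.

*Proof.* We use induction on $n$. For $n=0$, write $D_0=k(t_i:i\in R)$. The ring $E_{0,S_1}\otimes_{D_0}E_{0,S_2}$ is a localization of the polynomial ring over $D_0$ in the $t_i$ with $i\in(S_1\cup S_2)\setminus R$, which injects into $E_0$; this is (a). For (b), $E_0$ is purely transcendental over $k(t_i:i\in S_1\cup S_2)$.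

Assume the lemma for $n$, and write
$$D_i=E_{n,S_i}\ (i=1,2),\quad D_0=E_{n,R},\quad C=D_1D_2,\quad B_i=A_n\cap D_i[X,Y],\quad B=B_1\cup B_2,\quad D_i'=D_i(B_i).$$
By (a) for $n$, $D_1\cap D_2=D_0$, hence
$$B_1\cap B_2=B_0. \tag{6.2}$$
We must treat $D_1',D_2'$ over $D_0'$.

**Step 1. Part (b) for $n+1$.** The aim is to split $E_{n+1}/D_1'D_2'$ into two regular pieces. We have $D_1'D_2'=C(B)$. By (F3), $E_{n+1}/E_n(B)$ is regular. By (F2) with $D=C$, the fields $E_n$ and $C(B)$ are linearly disjoint over $C$, and $E_n(B)$ is their compositum, so it is a localization of $E_n\otimes_CC(B)$. Hence $E_n(B)\otimes_{C(B)}\overline{C(B)}$ is a localization of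
$$E_n\otimes_CC(B)\otimes_{C(B)}\overline{C(B)}=E_n\otimes_C\overline{C(B)},$$
which is a domain by (R1), since $E_n/C$ is regular by induction. So $E_n(B)/C(B)$ is regular, and (R4) gives (b).

**Step 2. Reduction of (a) to coordinate rings.** The aim is to replace fields by rings with a universal property. Since $D_0'$ is a localization of $D_0[B_0]$, we have $D_1'\otimes_{D_0'}D_2'=D_1'\otimes_{D_0[B_0]}D_2'$. This is the localization of $D_1[B_1]\otimes_{D_0[B_0]}D_2[B_2]$ at the elements $s_1\otimes s_2$ with $0\ne s_i\in D_i[B_i]$, whose images in $E_{n+1}$ are non-zero. By the remark on localizations it suffices that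
$$D_1[B_1]\otimes_{D_0[B_0]}D_2[B_2]\to E_{n+1}$$
is injective.

**Step 3. Injectivity.** Put $\Lambda=D_1\otimes_{D_0}D_2$. A homomorphism from $D_1[B_1]\otimes_{D_0[B_0]}D_2[B_2]$ to a commutative ring $T$ consists of homomorphisms $D_1\to T$ and $D_2\to T$ that agree on $D_0$, a zero in $T^2$ of each $f\in B_1$, and a zero in $T^2$ of each $f\in B_2$, where the two zeros agree for $f\in B_0$. By (6.2) this is a homomorphism $\Lambda\to T$ together with one zero for each $f\in B$. Therefore
$$D_1[B_1]\otimes_{D_0[B_0]}D_2[B_2]\cong\Lambda[B]:=\bigotimes_{f\in B}{}_{\Lambda}\;\Lambda[X,Y]/(f)\cong\big(\Lambda\otimes_{D_1}D_1[B_1]\big)\otimes_\Lambda\big(\Lambda\otimes_{D_2}D_2[B_2\setminus B_0]\big).$$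
Both factors on the right are free $\Lambda$-modules, so $\Lambda[B]$ is free over $\Lambda$. By (a) for $n$, $\Lambda\subseteq C$. Hence $\Lambda[B]\subseteq C\otimes_\Lambda\Lambda[B]=C[B]\subseteq E_{n+1}$. $\square$

Note where (6.2) entered. The rule "take *every* curve of $A_n$ with coefficients in $E_{n,S}$" makes the curves common to $S_1$ and $S_2$ exactly those belonging to $R$. Passing to unions over $n$, with $R=S_1\cap S_2$:

1. $K_{S_1}$ and $K_{S_2}$ are linearly disjoint over $K_R$, and in particular $K_{S_1}\cap K_{S_2}=K_R$. The tensor product is the direct limit of those in (a).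
2. $K_{S_1}K_{S_2}$ is relatively algebraically closed in $K$. An element of $K$ algebraic over it lies in $E_n$ and is algebraic over $E_{n,S_1}E_{n,S_2}$ for some large $n$; use (b) and (R2).
3. $K/K_R$ is regular, by (b) with $S_1=S_2=R$ and (R5); hence $K_{S_i}/K_R$ is regular by (R3).

By item 1 the finite sets $S$ with $x\in K_S$ are closed under intersection. So one of least cardinality is contained in all the others, and every $x\in K$ has a **least** finite set $S_x$ with $x\in K_{S_x}$, its *support*.

As a check, $S_{t_i}=\{i\}$. Clearly $t_i\in K_{\{i\}}$. By (F2), $E_{n+1,\emptyset}\cap E_n=E_{n,\emptyset}$ for all $n$, so $K_\emptyset\cap E_0=E_{0,\emptyset}=k$, which does not contain $t_i$.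

## 7. The polynomial $X^2+X+xy$ over a compositum

Take first $x=t_1$ and $y=t_2$ over $k(t_1,t_2)$. In characteristic $\neq2$ a root would make the discriminant $1-4t_1t_2$ a square, but it has odd degree in $t_1$. In characteristic $2$ a root $z$ would give $z^2+z=t_1t_2$, where the right side has a pole of order $1$ at $t_1=\infty$ and the left side has there no pole or a pole of even order. So there is no root. We want the same for arbitrary $x,y$ living in independent fields.

Why the product and not the sum? In characteristic $2$, if $x=z^2+z$ and $y=w^2+w$ then $x+y=(z+w)^2+(z+w)$, so $X^2+X+(x+y)$ has a root whenever $X^2+X+x$ and $X^2+X+y$ do. Sums of small elements give no contradiction.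

A first idea for products is to specialize $y$ to a constant $c$ and show that $X^2+X+cx$ has no root. For a single $c$ this can fail. In characteristic $\ne2$, let $x=(1-s^2)/4\in k(s)$; then $1-4x=s^2$, so at $c=1$ there is a root. In characteristic $2$, let $x=s^2+s$; again $c=1$ gives the root $s$. What rescues the argument is that a root for $xy$ specializes to a root for $cx$ for *almost all* $c$ at once, and a field finitely generated over the constants has no room for so many square roots.

**Lemma 2.** Let $L_1,L_2$ be subfields of a field, linearly disjoint over a common subfield $L_0$, with $L_1/L_0$ and $L_2/L_0$ regular. If $x\in L_1\setminus L_0$ and $y\in L_2\setminus L_0$, then $X^2+X+xy$ has no root in $L_1L_2$.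

*Proof.* By (R2), $x$ and $y$ are transcendental over $L_0$. Let $F=\overline{L_0}$, an infinite field. Suppose $z\in L_1L_2$ is a root.

**Step 1. Passing to finitely generated pieces.** This makes specialization possible. Write $z=a/b$ with $a,b\in L_1\otimes_{L_0}L_2\subseteq L_1L_2$ and $b\ne0$. Each of $a,b$ is a finite sum of pure tensors. Let $L\subseteq L_1$ be the field generated over $L_0$ by $x$ and the left factors, and let $R\subseteq L_2$ be the $L_0$-algebra generated by $y$ and the right factors. Then $a,b\in L\otimes_{L_0}R$, and in this ring
$$a^2+ab+(x\otimes y)b^2=0. \tag{7.1}$$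
Write $b=\sum_ib_i\otimes r_i$ with $b_i\in L$ linearly independent over $L_0$, $r_i\in R$ and $r_1\ne0$. Put $R'=R[1/r_1]\subseteq L_2$.

**Step 2. Specializing $y$.** We send $y$ to almost any constant without killing $b$. The domain $R'$ is finitely generated over $L_0[y]$. By Atiyah–Macdonald, Prop. 5.23, there is $0\ne p\in L_0[y]$ such that every $L_0$-homomorphism $L_0[y]\to F$ not killing $p$ extends to $R'$. As $y$ is transcendental over $L_0$ and $p$ has finitely many zeros in $F$, for all but finitely many $c\in F$ there is an $L_0$-homomorphism $\varphi_c:R'\to F$ with $\varphi_c(y)=c$. Apply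
$$\mathrm{id}\otimes\varphi_c:\ L\otimes_{L_0}R'\to L\otimes_{L_0}F.$$
The target is a domain, since $L/L_0$ is regular by (R3); let $LF$ be its fraction field. The image $b_c=\sum_ib_i\otimes\varphi_c(r_i)$ of $b$ is non-zero, because $\varphi_c(r_1)\ne0$ ($r_1$ is a unit of $R'$) and the $b_i\otimes1$ are linearly independent over $F$. Let $a_c$ be the image of $a$ and $z_c=a_c/b_c$. Then (7.1) gives
$$z_c^2+z_c+cx=0\quad\text{in }LF,\qquad\text{for all but finitely many }c\in F. \tag{7.2}$$

**Step 3. All $z_c$ lie in one finite extension of $F(x)$.** This bounds the available room. Since $F[x]=L_0[x]\otimes_{L_0}F\subseteq L\otimes_{L_0}F$, $x$ is transcendental over $F$. Let $N$ be the relative algebraic closure of $F(x)$ in $LF$; it contains all $z_c$. The extension $LF/F$ is finitely generated, so it has a finite transcendence basis $x,x_2,\dots,x_m$ starting with $x$, and $e=[LF:F(x,x_2,\dots,x_m)]$ is finite. As $N$ is algebraic over $F(x)$, the elements $x_2,\dots,x_m$ are algebraically independent over $N$. So elements of $N$ that are linearly independent over $F(x)$ stay independent over $F(x,x_2,\dots,x_m)$: clear denominators in a relation and compare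 coefficients of the monomials in $x_2,\dots,x_m$. Hence $[N:F(x)]\le e<\infty$.

**Step 4. Contradiction in characteristic $\ne2$.** Here (7.2) reads $(2z_c+1)^2=1-4cx$. Let $c_1,\dots,c_r\in F^\times$ be distinct and outside the exceptional set of (7.2). The polynomials $1-4c_jx$ are pairwise non-associated primes of $F[x]$, so no product over a non-empty set of them is a square in $F(x)$. By Kummer theory their square roots generate an extension of $F(x)$ of degree $2^r$. These square roots $\pm(2z_{c_j}+1)$ lie in $N$, so $2^r\le[N:F(x)]$ for every $r$, which is impossible.

**Step 5. Contradiction in characteristic $2$.** Write $\wp(w)=w^2+w$; then (7.2) reads $\wp(z_c)=cx$. If $c\in F^\times$, then $cx\notin\wp(F(x))$: $cx$ has a pole of order $1$ at $\infty$, while $\wp(w)$ has there no pole, or a pole of order $2m$ if $w$ has one of order $m\geq 1$. Choose $c_1,\dots,c_r\in F$ outside the exceptional set and linearly independent over $\mathbb F_2$. This can be done one at a time, since only finitely many elements are forbidden at each step. Every sum of the $c_jx$ over a non-empty set of indices is $cx$ with $c\ne0$, so it is not in $\wp(F(x))$. By Artin–Schreier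 theory the roots $z_{c_j}$ generate an extension of $F(x)$ of degree $2^r$ inside $N$. Again $2^r\le[N:F(x)]$ for every $r$, which is impossible. $\square$

**Proof of (1.3).** Let $x,y\in K$ have incomparable supports, and put $R=S_x\cap S_y$, a proper subset of both. By minimality of supports, $x,y\notin K_R$. Items 1 and 3 of Section 6 allow us to apply Lemma 2 with $L_0=K_R$, $L_1=K_{S_x}$, $L_2=K_{S_y}$: the polynomial $X^2+X+xy$ has no root in $K_{S_x}K_{S_y}$. Its roots are algebraic over that field, so by item 2 it has no root in $K$. $\square$

## 8. Small elements with incomparable supports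

We now exclude the topologies. Let $\tau$ be a non-discrete ring topology on $K$ such that $O=\{a\in K:X^2+X+a\text{ has a root in }K\}$ is a neighborhood of $0$. Every gt-henselian field topology has the latter property: take $n=1$ and $P=K$ in the definition. By continuity of multiplication at $(0,0)$ choose a neighborhood $V$ of $0$ with $V\cdot V\subseteq O$.

**Step 1. $|V|=\kappa$.** A small neighborhood is still large as a set. Let $a\in K^\times$. Multiplication by $a$ is continuous, so $a^{-1}V$, and hence $V\cap a^{-1}V$, is a neighborhood of $0$. It is not $\{0\}$, for otherwise $\tau$ would be discrete by translation. So there is $v\ne0$ with $v\in V$ and $av\in V$, and $a=(av)/v$ is a quotient of elements of $V$. Thus $|K|\le|V|^2+1$. As $K$ is infinite, $V$ is infinite and $|V|=|K|=\kappa$.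

**Step 2. Some $x,y\in V$ have incomparable supports.** Otherwise $\{S_x:x\in V\}$ is a chain of finite sets. A chain contains at most one set of each finite cardinality, so it is countable. By (6.1) the set $V\subseteq\bigcup_{x\in V}K_{S_x}$ has cardinality at most $\aleph_0\cdot(|k|+\aleph_0)<\kappa$, contradicting Step 1.

**Step 3. Contradiction.** For $x,y$ as in Step 2, (1.3) says that $X^2+X+xy$ has no root in $K$. But $xy\in V\cdot V\subseteq O$.

So no such $\tau$ exists. With Sections 4 and 5 this proves the first part of Theorem A (first choice of the $A_n$), and it proves all of the second part (second choice) except that $k$ is existentially closed in $K$.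

## 9. Embedding finitely generated subfields in iterated Laurent series fields

Let $k$ be large, and use the second choice of the $A_n$.

**Claim.** Every subfield $D\subseteq E_n$ finitely generated over $k$ lies in a subfield $\tilde D\subseteq E_n$ that embeds over $k$ in some iterated Laurent series field $k((s_1))\cdots((s_r))$ (with $r=0$ allowed).

*Proof.* We use induction on $n$. For $n=0$, $D$ lies in some $\tilde D=k(t_{i_1},\dots,t_{i_r})$, which embeds by $t_{i_j}\mapsto s_j$.

For the step from $n$ to $n+1$, let $D\subseteq E_{n+1}$ be finitely generated over $k$. Then $D\subseteq D_0(\{f_1,\dots,f_r\})$ with distinct $f_j\in A_n$ and $D_0\subseteq E_n$ finitely generated over $k$; enlarge $D_0$ so that it contains the coefficients and the coordinates of a simple zero of each $f_j$. By induction $D_0\subseteq\tilde D_0\subseteq E_n$ with $\tilde D_0$ embedded over $k$ in an iterated Laurent series field $F_0$. Put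
$$\tilde D=\tilde D_0(\{f_1,\dots,f_r\})=\operatorname{Frac}\tilde D_0[\{f_1,\dots,f_r\}]\subseteq\operatorname{Frac}F_0[\{f_1,\dots,f_r\}],$$
using (F1) for the last inclusion.

Next we show that $F_0[\{f_1\}]$ embeds over $F_0$ in $F_1:=F_0((s))$. Let $(a,b)\in F_0^2$ be a simple zero of $f_1$; by symmetry assume $(f_1)_Y(a,b)\ne0$. By Hensel's lemma there is $\eta\in F_0[[s]]$ with constant term $b$ and $f_1(a+s,\eta)=0$. Let $\mathfrak p$ be the kernel of the $F_0$-homomorphism $F_0[X,Y]\to F_1$ with $X\mapsto a+s$, $Y\mapsto\eta$. It is a prime ideal containing the prime ideal $(f_1)$. A prime of $F_0[X,Y]$ strictly containing $(f_1)$ is maximal with residue field finite over $F_0$, whereas $a+s$ is transcendental over $F_0$. So $\mathfrak p=(f_1)$, and $F_0[\{f_1\}]\subseteq F_1$. Tensoring over $F_0$ with $F_0[\{f_2,\dots,f_r\}]$ gives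
$$F_0[\{f_1,\dots,f_r\}]\subseteq F_1[\{f_2,\dots,f_r\}].$$
The polynomials $f_2,\dots,f_r$ have simple zeros in $F_0^2\subseteq F_1^2$, so we can iterate. After $r$ steps $F_0[\{f_1,\dots,f_r\}]$ is embedded in an iterated Laurent series field $F_r$, and so is $\tilde D$. $\square$

**$k$ is existentially closed in $K$.** By (3), $k$ is existentially closed in $k((s_1))$. For $i\ge1$ the field $k((s_1))\cdots((s_i))$ is the fraction field of a henselian local domain that is not a field (a power series ring in $s_i$). So it is large by (4), and by (3) it is existentially closed in the next one. By transitivity $k$ is existentially closed in every iterated Laurent series field over $k$, hence in every $\tilde D$ of the claim. A finite system over $k$ solvable in $K$ is solvable in some $D\subseteq E_n$ finitely generated over $k$, so in some $\tilde D$, so in $k$. This completes the proof of Theorem A. $\blacksquare$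

## 10. Countable large fields: adding one small element at a time

Now let $K$ be a countable large field; it is infinite, since finite fields are not large. We look for sets $U_0\supseteq U_1\supseteq\cdots$ to serve as neighborhoods of $0$. Each demand on the topology should have the form: *for $u_1,\dots,u_d\in U_{n+1}$ a certain polynomial $Q(u;X)$ has a root in $U_n$.* For example, the demand $U_{n+1}U_{n+1}\subseteq U_n$ is the case $Q=X-u_1u_2$. All demands hold for the sets $\{0\}$, which give the discrete topology; the task is to put in non-zero elements. By (3), finitely many algebraic conditions realized by an infinitesimal $t\in K((t))$ can be realized in $K$. So we insert one infinitesimal at a time, close up by the roots that it forces, and pull the resulting finite configuration back to $K$.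

**Lemma 3.** For each $n\in\mathbb N$ let $\mathcal Q_n$ be a finite set of polynomials $Q\in K[u_1,\dots,u_d,X]$ ($d=d(Q)\ge1$) with $Q(0;0)=0\ne Q_X(0;0)$. There are subsets $U_n\subseteq K$ $(n\in\mathbb N)$ with $0\in U_n\ne\{0\}$, $1\notin U_0$, such that for all $n$, $Q\in\mathcal Q_n$ and $u\in U_{n+1}^d$ there is $w\in U_n$ with $Q(u;w)=0$.

*Proof.* For $s=0,1,2,\dots$ we build finite sets $U_n^s\ni0$ in $K$ $(n\in\mathbb N)$ and functions $w^s_{n,Q}:(U^s_{n+1})^d\to U_n^s$ $(Q\in\mathcal Q_n)$ such that

* $U_n^s=\{0\}$ for $n\ge s$; $1\notin U_0^s$; $w^s_{n,Q}(0)=0$;
* $Q(u;w)=0\ne Q_X(u;w)$ for $w=w^s_{n,Q}(u)$;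
* $U_n^s\subseteq U_n^{s+1}$, $w^{s+1}_{n,Q}$ extends $w^s_{n,Q}$, and $U_s^{s+1}\ne\{0\}$.

Then $U_n=\bigcup_sU_n^s$ is as required: it contains $U_n^{n+1}\ne\{0\}$; it omits $1$ if $n=0$; and a tuple $u\in U_{n+1}^d$ lies in $(U_{n+1}^s)^d$ for some $s$, so that $w=w^s_{n,Q}(u)\in U_n$ works. For $s=0$ take all sets to be $\{0\}$ and all functions to be $0\mapsto0$. Now let stage $s$ be given.

**Step 1. A configuration in $K[[t]]$.** We insert $t$ at level $s$ and close up downward. We define finite sets $\hat U_n\subseteq K[[t]]$ with $\hat U_n\supseteq U_n^s$ whose elements have constant terms in $U_n^s$. Put $\hat U_n=\{0\}$ for $n>s$ and $\hat U_s=\{0,t\}$.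

Suppose $\hat U_{n+1}$ is defined, $Q\in\mathcal Q_n$, and $u\in\hat U_{n+1}^d$ has constant term $\bar u\in(U_{n+1}^s)^d$. Since $w^s_{n,Q}(\bar u)$ is a simple root of $Q(\bar u;X)$, Hensel's lemma gives a unique root $\hat w_{n,Q}(u)\in K[[t]]$ of $Q(u;X)$ with constant term $w^s_{n,Q}(\bar u)$. The constant term of $Q_X(u;\hat w_{n,Q}(u))$ is $Q_X(\bar u;w^s_{n,Q}(\bar u))\ne0$. By uniqueness,
$$\hat w_{n,Q}(u)=w^s_{n,Q}(u)\quad\text{if } u\text{ is constant}. \tag{10.1}$$
For $n\ge s$ only $u=0$ occurs, and $\hat w_{n,Q}(0)=0\in\hat U_n$. For $n<s$ define, by descending recursion,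
$$\hat U_n=U_n^s\cup\{\hat w_{n,Q}(u):Q\in\mathcal Q_n,\ u\in\hat U_{n+1}^{d(Q)}\}.$$
This is finite, and the constant terms lie in $U_n^s$. An element of $\hat U_0$ has constant term in $U_0^s\not\ni1$, so $1\notin\hat U_0$.

**Step 2. Pulling back to $K$.** We transport the finite configuration to $K$ without collapsing it. Let $Z=\{0,1\}\cup\bigcup_n\hat U_n$, a finite set. Let $g\in K[Z]\subseteq K((t))$ be the product of all differences of distinct elements of $Z$ and of the finitely many elements $Q_X(u;\hat w_{n,Q}(u))$ with $n\le s$, $Q\in\mathcal Q_n$, $u\in\hat U_{n+1}^{d(Q)}$. Then $g\ne0$. The finitely generated $K$-algebra $K[Z][1/g]$ is contained in $K((t))$, and $K$ is existentially closed in $K((t))$, so there is a $K$-algebra homomorphism $\varphi:K[Z][1/g]\to K$. It is the identity on $K$, and injective on $Z$ because differences of distinct elements of $Z$ are units. Put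
$$U_n^{s+1}=\varphi(\hat U_n),\qquad w^{s+1}_{n,Q}(\varphi(u))=\varphi(\hat w_{n,Q}(u))\quad(u\in\hat U_{n+1}^d).$$
The functions are well defined, and they take values in $U_n^{s+1}$.

**Step 3. The requirements at stage $s+1$.** For $n\ge s+1$, $U_n^{s+1}=\varphi(\{0\})=\{0\}$. Since $1\in Z$, $1\notin\hat U_0$ and $\varphi$ is injective on $Z$, we get $1=\varphi(1)\notin U_0^{s+1}$. As $\varphi$ fixes $K$, $U_n^s\subseteq U_n^{s+1}$. By (10.1), $w^{s+1}_{n,Q}(u)=\varphi(w^s_{n,Q}(u))=w^s_{n,Q}(u)$ for $u\in(U^s_{n+1})^d$, so $w^{s+1}_{n,Q}$ extends $w^s_{n,Q}$ and sends $0$ to $0$. Applying $\varphi$ to $Q(u;\hat w_{n,Q}(u))=0$ gives the root condition. The values $Q_X(u;\hat w_{n,Q}(u))$ with $n\le s$ divide $g$, so their images are non-zero; for $n>s$ only $Q_X(0;0)\ne0$ occurs. Finally $0\ne\varphi(t)\in U_s^{s+1}$. $\square$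

To see the machine run, look at the first two stages. At $s=0$ we have $\hat U_0=\{0,t\}$, and $U_0^1=\{0,c\}$ for some $c\ne0,1$. At $s=1$, if $\mathcal Q_0$ contains $X-u_1$, $X-u_1u_2$, $(1+u_1)(1+X)-1$ and $X^2-X+u_1$, then $\hat U_0$ contains $t$, $t^2$, $-t/(1+t)$ and the root $t+t^2+2t^3+\cdots$ of $X^2-X+t$. The first three can be formed in $K$ for any value $\varphi(t)\neq-1$. The last cannot: that $\varphi(t)$ can be chosen so that $X^2-X+\varphi(t)$ has a root in $K$, compatibly with everything else, is what existential closedness provides.

**Proof of Theorem B.** Let $K=\{c_0,c_1,\dots\}$ and let $\mathcal Q_n$ consist of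
$$X-u_1,\quad X-(u_1-u_2),\quad X-u_1u_2,\quad X-c_iu_1\ (i\le n),\quad (1+u_1)(1+X)-1, \tag{10.2}$$
$$(X-1)^{d+1}+(X-1)^d+\sum_{j=0}^{d-1}u_{j+1}(X-1)^j\qquad(1\le d\le n+1). \tag{10.3}$$
All of them vanish at $(0;0)$. The $X$-derivative there is $1$ in (10.2), and $(d+1)(-1)^d+d(-1)^{d-1}=(-1)^d$ in (10.3). Take the $U_n$ from Lemma 3.

**Step 1. A ring topology.** The first four families give, for all $n$,
$$U_{n+1}\subseteq U_n,\quad U_{n+1}-U_{n+1}\subseteq U_n,\quad U_{n+1}U_{n+1}\subseteq U_n,\quad c_iU_{n+1}\subseteq U_n\ (i\le n). \tag{10.4}$$
Hence $-U_{n+1}\subseteq U_n$, because $0\in U_{n+1}$, and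
$$U_{n+2}+U_{n+2}\subseteq U_{n+1}-U_{n+1}\subseteq U_n.$$
Moreover, for every $c\in K$ and $n$ there is $m$ with $cU_m\subseteq U_n$: if $c=c_i$, take $m=\max(i,n)+1$.

Call $W\subseteq K$ open if for each $a\in W$ there is $n$ with $a+U_n\subseteq W$. This is a topology, and $a+U_n$ is a neighborhood of $a$. To see this, consider $W=\{b:b+U_m\subseteq a+U_n\text{ for some }m\}$. It contains $a$ and is contained in $a+U_n$. It is open: if $b+U_m\subseteq a+U_n$ and $v\in U_{m+2}$, then $b+v+U_{m+2}\subseteq b+U_m\subseteq a+U_n$, so $b+U_{m+2}\subseteq W$. Thus the sets $a+U_n$ form a neighborhood base at $a$. Continuity of addition follows from $U_{n+2}+U_{n+2}\subseteq U_n$. Continuity of multiplication follows from $(a+u)(b+v)=ab+(av+bu+uv)$ and the properties just listed.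

**Step 2. Inversion.** For $u\in U_{n+1}$ the last polynomial in (10.2) gives $w\in U_n$ with $(1+u)(1+w)=1$. So $1+u\ne0$ and $(1+u)^{-1}\in1+U_n$, which is continuity of inversion at $1$. Continuity at $a\in K^\times$ follows from $(a+u)^{-1}=a^{-1}(1+a^{-1}u)^{-1}$ and continuity of multiplication by $a^{-1}$.

**Step 3. Hausdorff and non-discrete.** Let $c\ne0$ and $c^{-1}=c_i$. If $c\in U_{i+1}$, then $1=c_ic\in U_i\subseteq U_0$ by (10.4), contradicting $1\notin U_0$. So $\bigcap_nU_n=\{0\}$. To separate distinct points $a,b$, choose $n$ with $a-b\notin U_n$. If $a+u=b+v$ with $u,v\in U_{n+1}$, then $a-b=v-u\in U_n$, which is false; so $a+U_{n+1}$ and $b+U_{n+1}$ are disjoint. The topology is not discrete, since no $U_n$ equals $\{0\}$.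

**Step 4. gt-henselian.** Let $d\ge1$ and let $P\supseteq-1+U_m$ be a neighborhood of $-1$; enlarging $m$, assume $m\ge d$. Take $O=U_{m+1}$. For $a_0,\dots,a_{d-1}\in U_{m+1}$, the polynomial (10.3), which belongs to $\mathcal Q_m$, gives $w\in U_m$ such that $x=w-1\in P$ is a root of $x^{d+1}+x^d+a_{d-1}x^{d-1}+\cdots+a_0$. For $d=0$ the polynomial is $x+1$, with root $-1$. $\blacksquare$

Where was countability used? Lemma 3 and its proof are valid for every large field. Countability entered only through the list (10.2), where the finite sets $\{c_i:i\le n\}$ exhaust $K$. One might hope to continue the construction transfinitely for larger $K$. The step that stops working as written is the existence of $\varphi$: after infinitely many stages the algebra generated by the configuration need not be finitely generated, and existential closedness says nothing about infinite systems. For example, $K[t][1/(t-c):c\in K]\subseteq K((t))$ has no $K$-homomorphism to $K$, since $t$ would go to some $c\in K$ and the unit $t-c$ to $0$. Theorem A shows that no other device can repair this for all uncountable large fields.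

## 11. Elementary equivalence: proof of Corollary C

**(i)** If $\kappa=\aleph_0$, use Theorem B. If $\kappa$ is uncountable, Theorem A with $k$ a prime field gives a large field of cardinality $\kappa$ without such a topology.

**(ii)** Countable elementary subfields exist by the Löwenheim–Skolem theorem. Largeness is an elementary property: by (2) it is axiomatized by the sentences, one for each degree $e$ and each $m$, saying that a polynomial of degree at most $e$ with a zero as in (2) has at least $m$ zeros. If $K$ is large, every countable elementary subfield is large, hence infinite, and Theorem B gives the topology. Conversely, suppose some countable elementary subfield $K_0$ of $K$ admits a non-discrete gt-henselian field topology. By the quoted fact of Section 2, applied to $K_0$ as an elementary extension of itself, $K_0$ is large; so $K$ is large.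

**(iii)** Let $K$ be a field from Theorem A and $K_0$ a countable elementary subfield. They satisfy the same first-order sentences. By (ii), $K_0$ admits a non-discrete gt-henselian field topology, while $K$ admits none. $\square$
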